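\title{Maximal analytic and maximal smooth Hardy fields need not be maximal}

\begin{abstract}
We show, in ZFC, that a maximal analytic Hardy field can be properly contained in a maximal Hardy field, and that the same holds for a maximal smooth Hardy field. We construct an analytic Hardy field $E$ and a germ $f$, not the germ of any $C^\infty$ function, such that $f$ can be adjoined to every Hardy field containing $E$. The field $E$ is built by a recursion whose length is the bounding number $\mathfrak b$. It contains analytic approximations to $f$ that are finer than any of its positive elements, and no continuous germ bounds it.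
\end{abstract}

\section{The question and the results}\label{sec:intro}

Two continuous functions $(a,+\infty)\to\mathbb R$ and $(b,+\infty)\to\mathbb R$ have the same \emph{germ at $+\infty$} if they agree on some interval $(c,+\infty)$. These germs form a ring $\mathcal C$ under pointwise operations. Let $\mathcal C^\infty$ and $\mathcal C^\omega$ be the subrings of germs of $C^\infty$ functions and of real-analytic functions on some $(a,+\infty)$. A \emph{Hardy field} is a subring $H$ of $\mathcal C$ (containing $1$) such that $H$ is a field, every $h\in H$ is the germ of a $C^1$ function, and the germ $h'$ of its derivative lies in $H$.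

Being a field rules out oscillation: a nonzero element of $H$ is invertible in $\mathcal C$, so it has no zeros on some $(a,+\infty)$. With $x$ the germ of the identity function, $\mathbb Q$, $\mathbb R$ and $\mathbb R(x)$ are Hardy fields, and so is $\mathbb R(x,\exp x)$, because a nonzero polynomial in $x$ and $\exp x$ is asymptotic to its largest monomial. The germ $\sin x$ lies in no Hardy field.

A Hardy field $H$ is \emph{smooth} if $H\subseteq\mathcal C^\infty$ and \emph{analytic} if $H\subseteq\mathcal C^\omega$. Smoothness is not part of the definition. For $h\in H$ all of $h,h',h'',\dots$ lie in $H$ and are germs of $C^1$ functions, so $H$ is contained in the ring $\mathcal C^{<\infty}$ of germs that, for each $k$, are $C^k$ on some interval $(b_k,+\infty)$. But the $b_k$ may tend to infinity, and $\mathcal C^{<\infty}$ is larger than $\mathcal C^\infty$: the locally finite sum $\sum_{j\ge0}\max(0,t-j)^{j+1}$ is $C^k$ on $(k,+\infty)$ and is not $C^{j+1}$ near $t=j$.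

A \emph{maximal Hardy field} is a Hardy field that is not properly contained in any Hardy field. A \emph{maximal analytic} Hardy field is an analytic Hardy field not properly contained in any analytic Hardy field, and \emph{maximal smooth} is defined in the same way. The union of a chain of Hardy fields is a Hardy field, and it is analytic or smooth if the members of the chain are. By Zorn's lemma, every Hardy field of one of the three kinds extends to a maximal one of the same kind. A maximal Hardy field that happens to be analytic is maximal analytic, and likewise for smooth. The following question, which comes from \cite{AvdD}, asks whether the converse fails.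

\medskip
\noindent\textbf{Question.} \emph{Do there exist a maximal analytic or maximal smooth Hardy field $M$ and a maximal Hardy field $N$ with $M\subseteq N$ and $M\neq N$?}
\medskip

Throughout, relations such as $f\le g$, $f<g$ and $f>0$ between germs mean that the inequality holds at all sufficiently large $t$. A set $A\subseteq\mathcal C$ is \emph{bounded} if there is $\varphi\in\mathcal C$ with $a\le\varphi$ for all $a\in A$. For instance $\mathbb R(x)$ is bounded by $\exp x$.

There is a reason to guess that the answer is no. Every germ in $\mathcal C^{<\infty}$ can be approximated by an analytic germ, together with all derivatives and to any prescribed continuous precision (Lemma~\ref{lem:whitney}). Suppose that $M$ is analytic, that $f$ lies in a larger Hardy field and satisfies no algebraic differential equation over $M$, and that the Hardy field generated by $M$ and $f$ is bounded. Then a sufficiently close analytic approximation $g$ of $f$ also generates a Hardy field over $M$ and does not lie in $M$ (Lemma~\ref{lem:perturb}), so $M$ is not maximal analytic. One might hope that any proper extension of $M$ can be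 traded for an analytic one in this way. The trade needs the bound, however, and maximal analytic Hardy fields are never bounded. Over an unbounded Hardy field there is no room to perturb at all: the only germ smaller than all its positive elements is $0$ (Lemma~\ref{lem:unbounded}). This rigidity is what produces a positive answer.

\begin{theorem}\label{thm:main}
There are an analytic Hardy field $E$ and a germ $f\in\mathcal C^{<\infty}\setminus\mathcal C^\infty$ such that $f$ lies in every maximal Hardy field containing $E$. Consequently every maximal analytic Hardy field $M\supseteq E$, and every maximal smooth Hardy field $M\supseteq E$, is properly contained in a maximal Hardy field $N$. Such $M$ exist, of both kinds.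
\end{theorem}

Theorem~\ref{thm:main} follows from a more general statement. Let $\mathfrak b$ be the least cardinality of an unbounded subset of $\mathcal C$; it exists because $\mathcal C$ itself is unbounded ($\varphi+1\le\varphi$ never holds). This cardinal is the bounding number of set theory, but we use only the definition just given: some subset of $\mathcal C$ of size $\mathfrak b$ is unbounded, and every subset of size less than $\mathfrak b$ is bounded. For a Hardy field $K$ and a set $S\subseteq\mathcal C^{<\infty}$, we say that $S$ \emph{generates a Hardy field over $K$} if some Hardy field contains $K\cup S$. The intersection of all such fields is then the smallest one, and we denote it by $K\langle S\rangle$, or by $K\langle f\rangle$ if $S=\{f\}$.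

\begin{theorem}\label{thm:general}
Let $F$ be a bounded Hardy field, $H\subseteq F$ an analytic Hardy field, and $S\subseteq F$ a nonempty set with $|S|\le\mathfrak b$. Then there is an analytic Hardy field $E\supseteq H$ such that $S$ generates a Hardy field over every Hardy field $K\supseteq E$. In particular, $S$ is contained in every maximal Hardy field containing $E$.
\end{theorem}

\begin{corollary}\label{cor:chain}
\begin{enumerate}
\item[(a)] Every bounded analytic Hardy field $H$ (for example, every analytic Hardy field $H$ with $|H|<\mathfrak b$) has an analytic Hardy field extension $E\supseteq H$ with the following property. If $M_\omega\supseteq E$ is maximal analytic, $M_\infty\supseteq M_\omega$ is maximal smooth, and $N\supseteq M_\infty$ is a maximal Hardy field, then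
\[
H\subseteq M_\omega\subsetneq M_\infty\subsetneq N .
\]
Such $M_\omega$, $M_\infty$, $N$ exist.
\item[(b)] Every maximal analytic and every maximal smooth Hardy field is unbounded.
\end{enumerate}
\end{corollary}

All proofs are in ZFC. The field $M$ of Theorem~\ref{thm:main} comes from Zorn's lemma, and we know nothing about it except that it contains $E$. So $E$ alone has to guarantee that $f$ can be adjoined. Section~\ref{sec:pin} gives a condition that does this: $E$ is unbounded and approximates $f$ to within each of its own positive elements. The remaining sections construct such an $E$. Sections~\ref{sec:tower} and~\ref{sec:approx} provide the tools that work over a \emph{bounded} Hardy field, Section~\ref{sec:step} combines them to add one analytic approximation of $f$ while keeping the field bounded, and Section~\ref{sec:recursion} repeats this step $\mathfrak b$ times.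

\section{Order, generation and bounds}\label{sec:prelim}

We write $\mathbb N=\{0,1,2,\dots\}$. For a germ $h$, the statement $h\ne0$ means that $h$ is not the zero germ. We call $h$ \emph{eventually nowhere zero} if it has no zeros on some $(a,+\infty)$; this is stronger, and it is equivalent to $h$ being invertible in $\mathcal C$. We write $a\sim b$ if $b$ is eventually nowhere zero and $a(t)/b(t)\to1$.

Let $K$ be a Hardy field. A nonzero $h\in K$ is eventually nowhere zero, hence of eventually constant sign by continuity. So any two elements of $K$ are comparable, $K$ is an ordered field, and $|h|=\pm h\in K$. Applied to $h'$, this shows that every $h\in K$ is eventually monotone. We put $K^{>0}=\{h\in K:h>0\}$.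

The ring $\mathcal C^{<\infty}$ is closed under differentiation. The ring $K\{Y\}$ of \emph{differential polynomials} over $K$ is the polynomial ring $K[Y,Y',Y'',\dots]$ in infinitely many indeterminates. An element $P$ of \emph{order at most $n$} has the form $P=\sum_\nu a_\nu Y^\nu$, a finite sum over $\nu=(\nu_0,\dots,\nu_n)\in\mathbb N^{n+1}$ with $a_\nu\in K$ and $Y^\nu=\prod_{k\le n}(Y^{(k)})^{\nu_k}$; we put $|\nu|=\nu_0+\dots+\nu_n$. For $f\in\mathcal C^{<\infty}$ the germ $P(f)$ is obtained by substituting $f^{(k)}$ for $Y^{(k)}$, and $f^\nu:=Y^\nu(f)$. We call $f$ \emph{differentially transcendental over $K$} if $P(f)\neq0$ for all nonzero $P\in K\{Y\}$. For $S\subseteq\mathcal C^{<\infty}$, let $K\{S\}$ be the subring of $\mathcal C^{<\infty}$ generated by $K$ and all $f^{(k)}$ with $f\in S$, $k\in\mathbb N$. It is closed under differentiation, and $K\{f\}=\{P(f):P\in K\{Y\}\}$.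

\begin{lemma}\label{lem:frac}
Let $R$ be a subring of $\mathcal C^{<\infty}$, closed under differentiation, whose nonzero elements are eventually nowhere zero. Then $\operatorname{Frac}R:=\{a/b:a,b\in R,\ b\ne0\}$ is a Hardy field, which is smooth if $R\subseteq\mathcal C^\infty$ and analytic if $R\subseteq\mathcal C^\omega$. In particular, $S\subseteq\mathcal C^{<\infty}$ generates a Hardy field over the Hardy field $K$ if and only if every nonzero element of $K\{S\}$ is eventually nowhere zero, and then $K\langle S\rangle=\operatorname{Frac}K\{S\}$.
\end{lemma}

\begin{proof}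
The quotients $a/b$ exist in $\mathcal C$ and form a subring. If $a/b\neq0$ then $a\ne0$ and $b/a$ is an inverse. The quotient of two $C^1$, $C^\infty$ or analytic functions with nonvanishing denominator is of the same class, and $(a/b)'=(a'b-ab')/b^2$. This proves the first statement and one direction of the second. Conversely, a Hardy field containing $K\cup S$ contains $K\{S\}$, so the nonzero elements of $K\{S\}$ are eventually nowhere zero, and it contains $\operatorname{Frac}K\{S\}$.
\end{proof}

We use one elementary interpolation. Given reals $s_0<s_1<\cdots$ tending to $+\infty$ and reals $a_n$, there is a continuous function $\theta$ on $[s_0,+\infty)$ with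
\begin{equation}\label{eq:interp}
\theta\ge a_n\ \text{ on }[s_n,s_{n+1}]\quad\text{for all }n;
\end{equation}
take $\theta$ piecewise linear with $\theta(s_n)=\max(a_0,\dots,a_n)$, which is nondecreasing. It follows that every countable set $\{\varphi_0,\varphi_1,\dots\}\subseteq\mathcal C$ is bounded: choose the $s_n$ so that $\varphi_n$ has a continuous representative on $[s_n,+\infty)$, and let $a_n$ be the maximum of $\varphi_0,\dots,\varphi_n$ on $[s_n,s_{n+1}]$. Thus $\mathfrak b$ is uncountable, and Corollary~\ref{cor:chain}(a) applies to every countable analytic Hardy field.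

A bound $\psi$ for a Hardy field $G$ is automatically strict and two-sided, since $|h|<|h|+1\le\psi$ for $h\in G$. A \emph{majorant} of $G$ is a continuous nondecreasing function $\Phi:[0,+\infty)\to[2,+\infty)$ whose germ bounds $G$. If $G$ is bounded by $\psi$ and $\varphi\in\mathcal C$, then $G$ has a majorant $\Phi\ge\varphi$: take $a\ge0$ such that $\psi$ and $\varphi$ are represented on $[a,+\infty)$, let $\Phi(t)$ be the maximum of $\max(2,\psi,\varphi)$ on $[a,t]$ for $t\ge a$, and let $\Phi$ be constant on $[0,a]$.

\section{Unbounded Hardy fields and pinned germs}\label{sec:pin}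

To say that $E$ is unbounded is to say that for each $\theta\in\mathcal C$ some element of $E$ exceeds $\theta$ at arbitrarily large $t$. That element need not exceed $\theta$ eventually. For a Hardy field this weak property has two strong consequences, the first because of the total order and the second because of monotonicity.

\begin{lemma}\label{lem:unbounded}
Let $E$ be an unbounded Hardy field.
\begin{enumerate}
\item[(a)] If $K\supseteq E$ is a Hardy field and $\varepsilon\in K^{>0}$, then there is $\varepsilon'\in E^{>0}$ with $\varepsilon'\le\varepsilon$.
\item[(b)] If $h\in\mathcal C$ and $|h|\le\varepsilon$ for all $\varepsilon\in E^{>0}$, then $h=0$.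
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The germ $1/\varepsilon$ does not bound $E$, so $\varphi\le1/\varepsilon$ fails for some $\varphi\in E$. Both germs lie in the ordered field $K$, hence $\varphi>1/\varepsilon>0$. Take $\varepsilon'=1/\varphi$.

(b) Suppose $h\ne0$. Choose $s_0<s_1<\cdots$ tending to $+\infty$ with $h(s_n)\ne0$, and choose $\theta$ as in \eqref{eq:interp} with $a_n=1/|h(s_{n+1})|$. We show that $\theta+x$ bounds $E$. As $\theta>0$, only $\varphi\in E^{>0}$ need to be considered. The hypothesis with $\varepsilon=1/\varphi$ gives $\varphi(s_n)\le1/|h(s_n)|$ for all large $n$. If $\varphi$ is eventually nondecreasing, this bound at the points $s_n$ spreads to the intervals between them: for large $n$ and $t\in[s_n,s_{n+1}]$,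
\[
\varphi(t)\le\varphi(s_{n+1})\le\frac1{|h(s_{n+1})|}\le\theta(t).
\]
Otherwise $\varphi$ is eventually nonincreasing, hence below a constant, and $\varphi\le x$. In both cases $\varphi\le\theta+x$, which contradicts the unboundedness of $E$.
\end{proof}

A germ that can be approximated arbitrarily well from an unbounded Hardy field therefore cannot oscillate around $0$.

\begin{lemma}\label{lem:dichotomy}
Let $K$ be an unbounded Hardy field and $h\in\mathcal C$. Suppose that for every $\varepsilon\in K^{>0}$ there is $a_\varepsilon\in K$ with $|h-a_\varepsilon|\le\varepsilon$. Then $h=0$ or $h$ is eventually nowhere zero.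
\end{lemma}

\begin{proof}
If $|a_\varepsilon|\ge2\varepsilon$ for some $\varepsilon$, then $|h|\ge\varepsilon>0$. Otherwise $|a_\varepsilon|<2\varepsilon$ for every $\varepsilon$, because $|a_\varepsilon|$ and $2\varepsilon$ are comparable in $K$. Then $|h|\le3\varepsilon$ for all $\varepsilon\in K^{>0}$, hence $|h|\le\varepsilon$ for all $\varepsilon\in K^{>0}$, and $h=0$ by Lemma~\ref{lem:unbounded}(b).
\end{proof}

By Lemma~\ref{lem:frac}, adjoining $f$ to $K$ requires this dichotomy for all germs $P(f)$ with $P\in K\{Y\}$. The simplest case, $P=Y-a$ with $a\in K$, already shows the mechanism. Suppose that $E\subseteq K$ is unbounded and that for each $\varepsilon'\in E^{>0}$ some $g\in E$ satisfies $|f-g|\le\varepsilon'$. Given $\varepsilon\in K^{>0}$, Lemma~\ref{lem:unbounded}(a) provides $\varepsilon'\le\varepsilon$ in $E^{>0}$, and with the corresponding $g$ the element $g-a\in K$ is within $\varepsilon$ of $f-a$. So $f=a$, or $f-a$ has a sign: $f$ is comparable with every element of $K$, although the hypothesis mentions only $E$. For $P=YY'-a$ we have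
\[
|P(f)-P(g)|\le|f|\,|f'-g'|+|g'|\,|f-g| ,
\]
so $g'$ must also be close to $f'$, and we need a bound in $K$ for $|f|$ and $|g'|$ that does not depend on $g$. This leads to the following definition.

\begin{definition}\label{def:pinned}
Let $E$ be a Hardy field. A germ $f\in\mathcal C^{<\infty}$ is \emph{pinned by $E$} if for all $n\in\mathbb N$ and $\varepsilon\in E^{>0}$ there is $g\in E$ with $|f^{(k)}-g^{(k)}|\le\varepsilon$ for $k=0,\dots,n$.
\end{definition}

\begin{proposition}\label{prop:pin}
Let $E$ be an unbounded Hardy field and let $f$ be pinned by $E$. Then $f$ generates a Hardy field over every Hardy field $K\supseteq E$.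
\end{proposition}

\begin{proof}
Let $P=\sum_\nu a_\nu Y^\nu\in K\{Y\}$ have order at most $n$. The field $K$ is unbounded since it contains $E$. By Lemmas~\ref{lem:frac} and~\ref{lem:dichotomy} it suffices to find, for each $\varepsilon\in K^{>0}$, some $g\in E$ with $|P(f)-P(g)|\le\varepsilon$; note that $P(g)\in K$.

Fix $g_1\in E$ with $|f^{(k)}-g_1^{(k)}|\le1$ for $k\le n$, and put $b:=3+\sum_{k\le n}(g_1^{(k)})^2\in E$. As $|r|\le1+r^2$ for real $r$, we have $|g_1^{(k)}|+2\le b$ for $k\le n$. Let $g\in E$ and $\varepsilon'\in E^{>0}$ satisfy $|f^{(k)}-g^{(k)}|\le\varepsilon'\le1$ for $k\le n$. Then $|f^{(k)}|\le|g_1^{(k)}|+1\le b$ and $|g^{(k)}|\le|g_1^{(k)}|+2\le b$. The monomials $f^\nu$ and $g^\nu$ are products of $|\nu|$ such factors, and replacing the factors of $f^\nu$ by those of $g^\nu$ one at a time gives $|f^\nu-g^\nu|\le|\nu|\,b^{|\nu|}\varepsilon'$, where we used $b\ge1$. Hence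
\[
|P(f)-P(g)|\le B\varepsilon',\qquad B:=1+\sum_\nu|a_\nu|\,|\nu|\,b^{|\nu|}\in K^{>0},
\]
and $B$ does not depend on $g$ or $\varepsilon'$. Given $\varepsilon\in K^{>0}$, Lemma~\ref{lem:unbounded}(a) yields $\varepsilon'\in E^{>0}$ below the smaller of $1$ and $\varepsilon/B$, and since $f$ is pinned by $E$ there is $g\in E$ with $|f^{(k)}-g^{(k)}|\le\varepsilon'$ for $k\le n$. Then $|P(f)-P(g)|\le\varepsilon$.
\end{proof}

\begin{example}\label{ex:osc}
Unboundedness cannot be dropped. Let $\delta=\exp(-x)\sin x$, the imaginary part of $\exp((-1+i)x)$, so that $|\delta^{(k)}|\le2^{k/2}\exp(-x)$. Every positive element of $\mathbb R(x)$ is at least $x^{-m}$ for some $m$, so $\delta$ is pinned by $\mathbb R(x)$, with $g=0$ throughout. But $\delta\neq0$ has arbitrarily large zeros and lies in no Hardy field.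
\end{example}

\section{A tower of logarithmic derivatives}\label{sec:tower}

Let $G$ be a bounded Hardy field. We need a germ $y$ that is larger than $G$, is differentially transcendental over $G$, and generates a bounded Hardy field over $G$. The difficulty is cancellation: the monomials $yy''$ and $(y')^2$ may be asymptotic to each other, and then the sign of their difference is not visible from their sizes. Iterated logarithmic derivatives remove this difficulty. Put $z_0=y$ and $z_{i+1}=z_i'/z_i$. Then $y'=z_0z_1$ and $y''=z_0z_1^2+z_0z_1z_2$, so for $h\in G$,
\[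
yy''-(y')^2-hy^2=z_0^2z_1z_2-hz_0^2 .
\]
If $z_2$ bounds $G$ and $z_1\to+\infty$, the right side is asymptotic to $z_0^2z_1z_2$. In general, if each $z_i$ dominates all powers of $z_{i+1}$ and all $z_i$ bound $G$, then distinct monomials in the $z_i$ have different orders of growth even after multiplication by coefficients from $G$, and nothing cancels.

Iterated exponentials give finite towers of this kind. For $y=\exp(\exp x)$ we get $z_1=\exp x$, $z_2=1$, $z_3=0$, and the tower ends in a differential equation for $y$. For a tower that does not end, we use that germs ignore initial intervals: the level $z_j$ is started only at time $t=j$, and from time $j+1$ on it is driven by $z_{j+1}$ through the equation $z_j'=z_jz_{j+1}$.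

\begin{lemma}\label{lem:tower}
Let $G$ be a bounded Hardy field with majorant $\Phi$. There are $z_i\in\mathcal C^{<\infty}$ $(i\in\mathbb N)$ such that, with $y:=z_0$:
\begin{enumerate}
\item[(a)] $z_i'=z_iz_{i+1}$, $z_i\ge\Phi$, $z_i\ge2z_{i+1}$, and $z_i/z_{i+1}^m\to+\infty$ for all $i,m\in\mathbb N$;
\item[(b)] $y$ generates a Hardy field $G\langle y\rangle=G\langle1/y\rangle$ over $G$, both $y$ and $1/y$ are differentially transcendental over $G$, and $h<\exp y$ for all $h\in G\langle y\rangle$;
\item[(c)] $y\notin\mathcal C^\infty$.
\end{enumerate}
\end{lemma}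

\begin{proof}
\emph{Construction.} Let $I_j=[j,j+1]$ and $p_j=\Phi(j+1)$, so that $2\le p_0\le p_1\le\cdots$. The level $z_j$ starts with $z_j(j)=p_j$, which makes it at least $\Phi$ on $I_j$ if it increases. On $I_j$ it has three tasks. At time $j+1$ its logarithmic derivative must equal $z_{j+1}(j+1)=p_{j+1}$, so that $z_j$ is $C^1$ there. At time $j+1$ it must have reached $2p_{j+1}$, however large that is. And its logarithmic derivative must stay below $z_j$, the logarithmic derivative of $z_{j-1}$, so that $z_{j-1}/z_j$ does not decrease. The solution of $z'=z^2/2$ with initial value $p_j\ge2$ blows up after time $2/p_j\le1$, so it reaches any height within $I_j$. We follow it up to height $2p_{j+1}$ and then continue exponentially. Precisely, let $\tau_j=j+2/p_j-1/p_{j+1}$, which lies in $(j,j+1)$ because $2/p_j\le1$ and $1/p_{j+1}\le1/p_j$, and define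
\[
z_j(t)=\begin{cases}\dfrac{p_j}{1-p_j(t-j)/2}&\text{for }j\le t\le\tau_j,\\[2ex] 2p_{j+1}\exp\bigl(p_{j+1}(t-\tau_j)\bigr)&\text{for }\tau_j\le t\le j+1.\end{cases}
\]
The reciprocal of the first expression is $1/p_j-(t-j)/2$, which equals $1/(2p_{j+1})$ at $\tau_j$, so the two pieces agree there, and both have derivative $2p_{j+1}^2$ at $\tau_j$. Thus $z_j$ is $C^1$ and increasing on $I_j$, and
\begin{equation}\label{eq:birth}
z_j'/z_j=\min(z_j/2,\,p_{j+1})\ \text{ on }I_j,\qquad z_j(j+1)\ge2p_{j+1},\qquad (z_j'/z_j)(j+1)=p_{j+1}.
\end{equation}
By recursion on $j$ we extend the earlier levels to $I_j$: define $z_{j-1},z_{j-2},\dots,z_0$ on $I_j$, in this order, by $z_i(t)=z_i(j)\exp\int_j^tz_{i+1}(s)\,ds$, with the value $z_i(j)$ taken from $I_{j-1}$. Then $z_i$ is continuous and positive on $[i,+\infty)$, and $z_i'=z_iz_{i+1}$ on each $I_j$ with $j>i$.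

The function $z_i$ is $C^1$ on $[i,+\infty)$. At $t=i+1$ both one-sided derivatives equal $z_i(i+1)p_{i+1}$, by \eqref{eq:birth} and $z_{i+1}(i+1)=p_{i+1}$. At an integer $t\ge i+2$ both equal $z_i(t)z_{i+1}(t)$. So $z_i'=z_iz_{i+1}$ on $[i+1,+\infty)$. By induction on $k\ge1$, every $z_i$ is $C^k$ on $[i+k-1,+\infty)$: if this holds for $k$, then $z_i$ and $z_{i+1}$ are $C^k$ on $[i+k,+\infty)$, hence so is $z_i'=z_iz_{i+1}$. Therefore $z_i\in\mathcal C^{<\infty}$.

\emph{Proof of \textup{(a)}.} We show by induction on $j\ge1$ that $z_i\ge2z_{i+1}$ on $I_j$ for all $i<j$. At the left endpoint $t=j$, the inequality holds for $i\le j-2$ by the case $j-1$, and for $i=j-1$ it reads $z_{j-1}(j)\ge2p_j$, which is part of \eqref{eq:birth}. On $I_j$ we have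
\[
\bigl(\log(z_{j-1}/z_j)\bigr)'=z_j-\min(z_j/2,\,p_{j+1})\ge0,
\]
so the inequality persists on $I_j$ for $i=j-1$. For $i=j-2,j-3,\dots,0$ successively, $(\log(z_i/z_{i+1}))'=z_{i+1}-z_{i+2}\ge0$ on $I_j$ by the inequality for $i+1$, so it persists for $i$ as well. Since $z_j\ge p_j\ge\Phi$ on $I_j$, we get $z_i\ge z_j\ge\Phi\ge2$ on $I_j$ for $i\le j$.

On $[i+2,+\infty)$ we have $(\log(z_i/z_{i+1}))'=z_{i+1}-z_{i+2}\ge z_{i+2}\ge2$, so $z_i/z_{i+1}\to+\infty$ for every $i$. Using this for $i+1$, we get eventually
\[
(\log z_i-m\log z_{i+1})'=z_{i+1}-mz_{i+2}\ge z_{i+2}\ge2 ,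
\]
so $z_i/z_{i+1}^m\to+\infty$.

\emph{Proof of \textup{(b)}.} For $\nu\in\mathbb N^{n+1}$ write $z^\nu=z_0^{\nu_0}\cdots z_n^{\nu_n}$. Let $\nu$ be lexicographically larger than $\mu$, let $i$ be the first index where they differ, so $\nu_i>\mu_i$, and let $m$ be the largest entry of $\mu$. Since $1\le z_l\le z_{i+1}$ for $l>i$,
\[
\frac{z^\nu}{z^\mu}\ge z_i\prod_{l=i+1}^nz_l^{-m}\ge z_i\,z_{i+1}^{-mn}.
\]
For $h\in G$ we have $|h|<\Phi\le z_{i+1}$, and therefore $|h|\,z^\mu/z^\nu\le z_{i+1}^{mn+1}/z_i\to0$. Now let $\sum_\mu h_\mu z^\mu$ be the value of a nonzero polynomial over $G$, and let $\nu$ be the lexicographically largest exponent with $h_\nu\ne0$. Applying the estimate to $h=h_\mu/h_\nu$ for each other $\mu$ gives $\sum_\mu h_\mu z^\mu\sim h_\nu z^\nu$, so the sum is eventually nowhere zero. Thus $z_0,z_1,\dots$ are algebraically independent over $G$, and the ring $R=G[z_0,z_1,\dots]$, which is closed under differentiation, satisfies the hypothesis of Lemma~\ref{lem:frac}. So $L=\operatorname{Frac}R$ is a Hardy field containing $G$, $y$ and $1/y$. Any Hardy field containing $G$ and one of $y$, $1/y$ contains all $z_i$,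 as $z_{i+1}=z_i'/z_i$. Hence $L=G\langle y\rangle=G\langle1/y\rangle$.

Next,
\[
G(z_0,\dots,z_n)=G(y,y',\dots,y^{(n)})=G\bigl(1/y,(1/y)',\dots,(1/y)^{(n)}\bigr).
\]
Indeed, by induction on $k$, the derivative $y^{(k)}$ is a polynomial in $z_0,\dots,z_k$ and $z_k$ is a rational function of $y,\dots,y^{(k)}$; and by the quotient rule $(1/y)^{(k)}$ is a rational function of $y,\dots,y^{(k)}$, while the same holds with $y$ and $1/y$ exchanged. This field has transcendence degree $n+1$ over $G$, and $n+1$ generators of such a field are algebraically independent over $G$. As $n$ is arbitrary, $y$ and $1/y$ are differentially transcendental over $G$.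

Finally, a nonzero element $a$ of $L$ is a quotient of two polynomials in the $z_i$, so $a\sim hz^\nu/z^\mu$ with $h\in G$. From $|h|<\Phi\le z_0$ and $2\le z_l\le z_0$ we get $|a|\le2z_0^{1+|\nu|}\le y^{2+|\nu|}$, and this is less than $\exp y$ because $y\to+\infty$ by (a).

\emph{Proof of \textup{(c)}.} Suppose $z_0$ is $C^\infty$ near $\tau_j$. On $I_j$ we have $z_{i+1}=z_i'/z_i$ for $i<j$, so $z_1,\dots,z_j$ are $C^\infty$ near $\tau_j$, and so is $z_j'/z_j$. But this function equals $z_j/2$ to the left of $\tau_j$ and the constant $p_{j+1}$ to the right, so its left derivative at $\tau_j$ is $z_j'(\tau_j)/2>0$ and its right derivative is $0$. Thus $z_0$ is not $C^\infty$ near any $\tau_j$, and $\tau_j\to+\infty$.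
\end{proof}

The lemma will be used in two ways. Parts (a) and (b) give a small positive germ $1/y$ with small derivatives, and parts (b) and (c) give a non-smooth germ in a bounded Hardy field.

\section{Perturbation and analytic approximation}\label{sec:approx}

Over a bounded field there is room to move: a perturbation smaller than the reciprocal of the bound changes each nonzero germ $P(e_0)$ by less than half its size.

\begin{lemma}\label{lem:perturb}
Let $G$ be a Hardy field and let $e_0\in\mathcal C^{<\infty}$ be differentially transcendental over $G$ and generate a Hardy field over $G$. Let $\psi\in\mathcal C$ satisfy $h<\psi$ for all $h\in G\langle e_0\rangle$. Let $\delta\in\mathcal C^{<\infty}$ satisfy $|\delta^{(k)}|\le1/\psi$ for each $k$, and put $e=e_0+\delta$. Then $e$ is differentially transcendental over $G$, it generates a Hardy field over $G$, and $h<\psi$ for all $h\in G\langle e\rangle$.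
\end{lemma}

\begin{proof}
Note that $\psi>1$. Let $P\in G\{Y\}$ be nonzero, of order at most $n$. Replace each $Y^{(k)}$ in $P$ by $Y^{(k)}+Z^{(k)}$ and collect powers of the new indeterminates $Z^{(k)}$; this gives a finite sum $\sum_\nu P_\nu Z^\nu$ with $P_\nu\in G\{Y\}$ and $P_0=P$. Hence
\[
P(e)-P(e_0)=\sum_{\nu\ne0}P_\nu(e_0)\,\delta^\nu .
\]
For $\nu\ne0$ the germ $\delta^\nu$ is a nonempty product of factors of absolute value at most $1/\psi<1$, so $|\delta^\nu|\le1/\psi$. Since $P(e_0)\ne0$, the germ $2\sum_{\nu\ne0}|P_\nu(e_0)|/|P(e_0)|$ is an element of $G\langle e_0\rangle$, and so it is less than $\psi$. Therefore $|P(e)-P(e_0)|\le\frac12|P(e_0)|$, which gives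
\[
\tfrac12|P(e_0)|\le|P(e)|\le\tfrac32|P(e_0)| .
\]
So $P(e)$ is eventually nowhere zero for every nonzero $P$, which proves the first two claims by Lemma~\ref{lem:frac}. A nonzero element of $G\langle e\rangle$ has the form $P(e)/Q(e)$ with $P,Q\ne0$, and $|P(e)/Q(e)|\le3|P(e_0)/Q(e_0)|<\psi$.
\end{proof}

Differential transcendence is needed here. For $G=\mathbb Q$, $e_0=0$ and $\psi=x$, the germ $\delta$ of Example~\ref{ex:osc} satisfies $|\delta^{(k)}|\le1/\psi$ for each $k$, and $e=\delta$ lies in no Hardy field.

The next lemma supplies analytic germs within any tolerance. A compactly supported function is approximated by its convolution with a narrow Gaussian, which is entire. To treat a half-line we cut the function into pieces, using more derivatives on later pieces. Two points need care. An entire approximation of one piece is not compactly supported and leaves errors elsewhere, so each new piece is cut from the current remainder instead of from the original function. And the sum of the approximations must converge in the complex plane, so the $j$th term has to be small on a disk whose radius tends to infinity.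

\begin{lemma}[Whitney]\label{lem:whitney}
Let $u\in\mathcal C^{<\infty}$ and $\eta\in\mathcal C$ with $\eta>0$. There is an entire function $g$, real on $\mathbb R$, such that $|u^{(k)}-g^{(k)}|\le\eta$ eventually, for each $k$.
\end{lemma}

\begin{proof}
For a function $v$ that is $C^k$ near $t$, put $|v|_k(t)=\max_{i\le k}|v^{(i)}(t)|$. Choose $0<c_0<c_1<\cdots$ tending to $+\infty$ such that $\eta$ is continuous and positive on $[c_0,+\infty)$ and $u$ is $C^{j+1}$ on a neighborhood of $[c_j,+\infty)$ for each $j\ge0$. For $j\ge1$ choose a $C^\infty$ function $\chi_j:\mathbb R\to[0,1]$ with compact support in $(c_{j-1},c_{j+2})$ and equal to $1$ on a neighborhood of $[c_j,c_{j+1}]$. By the Leibniz rule there is a constant $A_j\ge1$ with $|\chi_jv|_k\le A_j|v|_k$ pointwise for $k\le j$. Let $\eta_m$ be the minimum of $\eta$ on $[c_0,c_{m+1}]$, so that $\eta_1\ge\eta_2\ge\cdots>0$, and let $\varepsilon_m=2^{-m-2}\eta_m/A_{m+1}$.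

Put $r_0=u$. For $j\ge1$, suppose $r_{j-1}$ is defined and differs from $u$ by an entire function. Then $r_{j-1}$ is $C^j$ on $(c_{j-1},+\infty)$, so $w_j:=\chi_jr_{j-1}$, extended by $0$, is a $C^j$ function on $\mathbb R$ with compact support in $(c_{j-1},c_{j+2})$. We choose an entire function $g_j$, real on $\mathbb R$, with
\begin{equation}\label{eq:gj}
|g_j-w_j|_j(t)\le\varepsilon_j\ \text{ for all }t\in\mathbb R,\qquad |g_j(z)|\le2^{-j}\ \text{ for }z\in\mathbb C,\ |z|\le c_{j-1}/4,
\end{equation}
and put $r_j=r_{j-1}-g_j$.

To find $g_j$, let $\gamma_\lambda(z)=\sqrt{\lambda/\pi}\,\exp(-\lambda z^2)$ for $\lambda>0$, which is positive on $\mathbb R$ with integral $1$, and let $g_j(z)=\int_{\mathbb R}w_j(s)\gamma_\lambda(z-s)\,ds$. This is entire, since $w_j$ is continuous with compact support, and real on $\mathbb R$. For real $t$ and $k\le j$ we have $g_j^{(k)}(t)=\int w_j^{(k)}(t-s)\gamma_\lambda(s)\,ds$, so for every $\rho>0$, with $v=w_j^{(k)}$,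
\[
|g_j^{(k)}(t)-v(t)|\le\sup_{|s|\le\rho}|v(t-s)-v(t)|+2\sup_{\mathbb R}|v|\int_{|s|>\rho}\gamma_\lambda(s)\,ds .
\]
The first term is small uniformly in $t$ for small $\rho$, because $v$ is uniformly continuous, and for fixed $\rho$ the second tends to $0$ as $\lambda\to+\infty$. So the first condition in \eqref{eq:gj} holds for large $\lambda$. For the second, let $c=c_{j-1}$. If $|z|\le c/4$ and $s\ge c$, then
\[
\operatorname{Re}(z-s)^2=(s-\operatorname{Re}z)^2-(\operatorname{Im}z)^2\ge(3c/4)^2-(c/4)^2=c^2/2 ,
\]
so $|g_j(z)|\le\sqrt{\lambda/\pi}\,\exp(-\lambda c^2/2)\int|w_j(s)|\,ds$, which tends to $0$ as $\lambda\to+\infty$.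

By the second condition in \eqref{eq:gj}, the series $g=\sum_{j\ge1}g_j$ converges uniformly on compact subsets of $\mathbb C$. By the Weierstrass convergence theorem $g$ is entire and the series may be differentiated termwise. Fix $j\ge1$ and $t\in[c_j,c_{j+1}]$, and write $u-g=r_j-\sum_{m>j}g_m$. Near $t$ we have $\chi_j=1$, so $r_j=w_j-g_j$ and $|r_j|_j(t)\le\varepsilon_j$. The next term satisfies
\[
|g_{j+1}|_j(t)\le\varepsilon_{j+1}+|\chi_{j+1}r_j|_j(t)\le\varepsilon_{j+1}+A_{j+1}\varepsilon_j .
\]
For $m\ge j+2$ we have $t\le c_{m-1}$, so $w_m$ vanishes near $t$ and $|g_m|_j(t)\le\varepsilon_m$. Adding up,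
\[
|u-g|_j(t)\le2A_{j+1}\varepsilon_j+\sum_{m>j}\varepsilon_m\le2^{-j-1}\eta_j+2^{-j-2}\eta_j\le\eta_j\le\eta(t).
\]
Hence $|u^{(k)}-g^{(k)}|\le\eta$ on $[c_{\max(k,1)},+\infty)$ for each $k$.
\end{proof}

\section{One analytic approximation inside a bounded field}\label{sec:step}

Let $f$ lie in a bounded Hardy field $G$. We want an analytic germ $g$ that is closer to $f$ than every positive element of $G$ and lies in a Hardy field together with $G$. Applying Lemma~\ref{lem:whitney} to $f$ itself is not enough, since the error $f-g$ has to lie in that Hardy field and the lemma does not control its zeros. So we prescribe the error first: we take the small germ $1/y$ from Lemma~\ref{lem:tower}, approximate $f-1/y$ to the much finer precision $\exp(-y)$, and let Lemma~\ref{lem:perturb} absorb the uncontrolled part.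

\begin{proposition}\label{prop:step}
Let $G$ be a bounded Hardy field, $f\in G$ and $\varphi\in\mathcal C$. There is $g\in\mathcal C^\omega$ such that, with $e:=f-g$:
\begin{enumerate}
\item[(i)] $g$ generates a bounded Hardy field $G\langle g\rangle$ over $G$;
\item[(ii)] $0<e\le1/(1+|\varphi|)$;
\item[(iii)] $|e^{(k)}|\le h$ for all $k\in\mathbb N$ and all $h\in G^{>0}$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\Phi\ge1+|\varphi|$ be a majorant of $G$, take $z_i$ and $y$ from Lemma~\ref{lem:tower}, and put $e_0=1/y$ and $\psi=\exp y$. Lemma~\ref{lem:whitney}, applied to $u=f-e_0$ and $\eta=1/\psi$, gives $g\in\mathcal C^\omega$ such that $\delta:=u-g$ satisfies $|\delta^{(k)}|\le1/\psi$ for each $k$. Then $e=f-g=e_0+\delta$. By Lemma~\ref{lem:tower}(b) the hypotheses of Lemma~\ref{lem:perturb} hold, so $e$ generates over $G$ a Hardy field bounded by $\psi$. As $f\in G$, a Hardy field containing $G$ contains $e$ if and only if it contains $g$. So $G\langle g\rangle=G\langle e\rangle$, which proves (i).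

We have $e\ge1/y-\exp(-y)>0$. It remains to show $|e^{(k)}|\le1/\Phi$ for each $k$; this gives (ii), and it gives (iii) because $1/h<\Phi$ for $h\in G^{>0}$. From $e_0'=-y'/y^2=-e_0z_1$ and $z_i'=z_iz_{i+1}$ we get by induction $e_0^{(k)}=e_0\,Q_k(z_1,\dots,z_k)$ for a polynomial $Q_k$ with integer coefficients; for instance $Q_1=-z_1$ and $Q_2=z_1^2-z_1z_2$. The point is that $z_0$ does not occur in $Q_k$. If $Q_k$ has degree $d$, if $C$ is the sum of the absolute values of its coefficients and $2^l\ge C$, then $2\le z_i\le z_1$ for $i\ge1$ gives $|Q_k|\le Cz_1^d\le z_1^m$ with $m=d+l$. By Lemma~\ref{lem:tower}(a), $z_0\ge2z_1^{m+1}$, so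
\[
|e_0^{(k)}|\le\frac{z_1^m}{z_0}\le\frac1{2z_1}\le\frac1{2\Phi}.
\]
Also $|\delta^{(k)}|\le\exp(-y)\le1/(2y)\le1/(2\Phi)$, as $\exp r\ge2r$ for real $r$. Hence $|e^{(k)}|\le1/\Phi$.
\end{proof}

The case $f=0$ already settles one part of the corollary.

\begin{proof}[Proof of Corollary~\textup{\ref{cor:chain}(b)}]
Let $M$ be maximal analytic or maximal smooth, and suppose $M$ is bounded. Proposition~\ref{prop:step} with $G=M$, $f=0$, $\varphi=0$ gives $g\in\mathcal C^\omega$ such that $M\langle g\rangle$ is a Hardy field and $0<-g\le h$ for all $h\in M^{>0}$. If $g$ were in $M$, then $h=-g/2$ would violate this, so $g\notin M$. By Lemma~\ref{lem:frac}, $M\langle g\rangle=\operatorname{Frac}M\{g\}$ is analytic if $M$ is analytic and smooth if $M$ is smooth. This contradicts the maximality of $M$.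
\end{proof}

\section{A recursion of length $\mathfrak b$}\label{sec:recursion}

One application of Proposition~\ref{prop:step} approximates $f$ to within every positive element of $G$, but it creates new, smaller positive elements, so the step has to be repeated. Countably many steps that each adjoin one germ to a bounded field end in a bounded field, where Proposition~\ref{prop:pin} does not apply. The recursion must satisfy two opposite demands: every intermediate field has to be bounded so that the next step is possible, and the final field has to be unbounded. Length $\mathfrak b$ meets both, whatever the value of $\mathfrak b$ is. Fewer than $\mathfrak b$ bounds have a common bound, and in $\mathfrak b$ steps we can pass through an unbounded family of germs.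

The recursion takes place in fields $G_\alpha$ that contain the non-analytic germs of $S$, and $E$ is the analytic part of their union. The errors $f-g_\alpha$ need not lie in $E$. Unboundedness of $E$ comes from differences $g_\beta-g_\alpha$ of two approximations to the same germ, which are analytic and as small as the first error.

\begin{proof}[Proof of Theorem~\textup{\ref{thm:general}}]
We regard $\mathfrak b$ as an initial ordinal. Fix an unbounded family $\{\varphi_\alpha:\alpha<\mathfrak b\}\subseteq\mathcal C$. Since $\mathfrak b$ is infinite and $1\le|S|\le\mathfrak b$, there is a bijection $\mathfrak b\to\mathfrak b\times S$; composing it with the projection to $S$ gives a map $\alpha\mapsto f_\alpha$ that takes each value in $S$ exactly $\mathfrak b$ times. A subset of $\mathfrak b$ that is bounded by some ordinal $\gamma<\mathfrak b$ has size less than $\mathfrak b$. So for each $f\in S$ and each $\gamma<\mathfrak b$ there is $\alpha>\gamma$ with $\alpha<\mathfrak b$ and $f_\alpha=f$.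

We define an increasing family of bounded Hardy fields $G_\alpha$ and germs $g_\alpha\in\mathcal C^\omega$ for $\alpha<\mathfrak b$. Put $G_0=F$. Given $G_\alpha\supseteq F$, we have $f_\alpha\in G_\alpha$; let $g_\alpha$ be given by Proposition~\ref{prop:step} for $(G_\alpha,f_\alpha,\varphi_\alpha)$, and put $G_{\alpha+1}=G_\alpha\langle g_\alpha\rangle$, which is bounded by (i). For a limit ordinal $\alpha<\mathfrak b$ put $G_\alpha=\bigcup_{\beta<\alpha}G_\beta$. If $\psi_\beta$ bounds $G_\beta$, then $\{\psi_\beta:\beta<\alpha\}$ has size less than $\mathfrak b$, so it has a bound, and this bound also bounds $G_\alpha$. Put $e_\alpha=f_\alpha-g_\alpha\in G_{\alpha+1}^{>0}$.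

Let $G=\bigcup_{\alpha<\mathfrak b}G_\alpha$, a Hardy field, and $E=G\cap\mathcal C^\omega$. Then $E$ is a subring closed under differentiation, and the inverse of a nonzero element of $E$ lies in $G$ and is analytic, because the element is analytic and eventually nowhere zero. So $E$ is an analytic Hardy field, and it contains $H$ and all $g_\alpha$.

\emph{$E$ is unbounded.} Given $\alpha$, choose $\beta>\alpha$ with $f_\beta=f_\alpha$. Then $g_\beta-g_\alpha=e_\alpha-e_\beta$. Since $e_\alpha/2\in G_{\alpha+1}^{>0}\subseteq G_\beta^{>0}$, parts (ii) and (iii) of Proposition~\ref{prop:step} at stage $\beta$ give $0<e_\beta\le e_\alpha/2$. Hence $0<g_\beta-g_\alpha\le e_\alpha$, and by (ii) at stage $\alpha$,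
\[
\frac1{g_\beta-g_\alpha}\ge\frac1{e_\alpha}\ge1+|\varphi_\alpha|\ge\varphi_\alpha .
\]
The left side lies in $E$. A bound for $E$ would therefore bound all $\varphi_\alpha$, which is impossible.

\emph{Each $f\in S$ is pinned by $E$.} Let $\varepsilon\in E^{>0}$, say $\varepsilon\in G_\gamma$ with $\gamma<\mathfrak b$. Choose $\alpha>\gamma$ with $f_\alpha=f$. By (iii) at stage $\alpha$, $|f^{(k)}-g_\alpha^{(k)}|=|e_\alpha^{(k)}|\le\varepsilon$ for all $k$, and $g_\alpha\in E$.

Now let $K\supseteq E$ be a Hardy field and let $a\in K\{S\}$ be nonzero. Then $a\in K\{f_1,\dots,f_n\}$ for some $f_1,\dots,f_n\in S$. By Proposition~\ref{prop:pin}, $K_1=K\langle f_1\rangle$ is a Hardy field. It contains $E$, so the proposition applies again and $K_2=K_1\langle f_2\rangle$ is a Hardy field; after $n$ steps we reach a Hardy field $K_n$ containing $a$. So $a$ is eventually nowhere zero, and $S$ generates a Hardy field over $K$ by Lemma~\ref{lem:frac}. If $K$ is a maximal Hardy field, then $K\langle S\rangle=K$ and $S\subseteq K$.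
\end{proof}

\begin{remark}
Boundedness of $F$ starts the recursion, $|S|\le\mathfrak b$ lets every element of $S$ be treated cofinally often, and analyticity of $H$ gives $H\subseteq E$. The assumption that $H\cup S$ lies in a Hardy field is necessary for the conclusion, as the case $K=E$ shows.
\end{remark}

\section{Proper inclusions between maximal fields}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\textup{\ref{thm:main}}]
Apply Lemma~\ref{lem:tower} with $G=\mathbb Q$ and the majorant $\Phi(t)=t+2$. It gives $f:=y\in\mathcal C^{<\infty}\setminus\mathcal C^\infty$ such that $F:=\mathbb Q\langle f\rangle$ is a Hardy field bounded by $\exp f$. Theorem~\ref{thm:general} with this $F$, $H=\mathbb Q$ and $S=\{f\}$ gives an analytic Hardy field $E$ such that $f$ lies in every maximal Hardy field containing $E$.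

Since $E$ is analytic, and hence smooth, Zorn's lemma provides a maximal analytic Hardy field and a maximal smooth Hardy field containing $E$. Let $M\supseteq E$ be a field of either kind and let $N\supseteq M$ be a maximal Hardy field, which exists by Zorn's lemma. Then $N\supseteq E$, so $f\in N$, while $f\notin M$ because $M\subseteq\mathcal C^\infty$. Thus $M\subsetneq N$.
\end{proof}

To separate $M_\omega$ from $M_\infty$ as well, we pin a second germ, which is smooth but not analytic. Lemma~\ref{lem:perturb} leaves enough room to produce it: we add very small bumps to an analytic approximation of a differentially transcendental germ.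

\begin{proof}[Proof of Corollary~\textup{\ref{cor:chain}(a)}]
Let $H$ be a bounded analytic Hardy field. Lemma~\ref{lem:tower} over $H$ gives $f_2\in\mathcal C^{<\infty}\setminus\mathcal C^\infty$ such that $F_1:=H\langle f_2\rangle$ is a bounded Hardy field. Lemma~\ref{lem:tower} over $F_1$ gives a germ $y$ such that $G=F_1$, $e_0=1/y$ and $\psi=\exp y$ satisfy the hypotheses of Lemma~\ref{lem:perturb}. By Lemma~\ref{lem:whitney} there is $g\in\mathcal C^\omega$ with $|(g-e_0)^{(k)}|\le1/(2\psi)$ for each $k$.

Let $\sigma$ be a nonzero $C^\infty$ function on $\mathbb R$ with support in $[\frac14,\frac34]$. Take an integer $n_0\ge1$ such that $\psi$ is continuous and positive on $[n_0,+\infty)$, let $a_n>0$ be the minimum of $1/(n\psi)$ on $[n,n+1]$ for $n\ge n_0$, and put $\zeta(t)=\sum_{n\ge n_0}a_n\sigma(t-n)$. The supports of the terms are disjoint and locally finite, so $\zeta$ is $C^\infty$. On $[n,n+1]$ we have $|\zeta^{(k)}|\le\sup|\sigma^{(k)}|/(n\psi)$, so for each $k$ we get $|\zeta^{(k)}|\le1/(2\psi)$ eventually. The germ of $\zeta$ is not analytic: $\zeta$ vanishes on the intervals $(n-\frac14,n+\frac14)$, so if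 it were analytic on some $(a,+\infty)$ it would vanish there by the identity theorem, which it does not. Hence $f_1:=g+\zeta\in\mathcal C^\infty\setminus\mathcal C^\omega$. Moreover $f_1=e_0+\delta$ with $\delta=(g-e_0)+\zeta$ and $|\delta^{(k)}|\le1/\psi$ for each $k$. By Lemma~\ref{lem:perturb}, $F:=F_1\langle f_1\rangle$ is a bounded Hardy field, and it contains $H$, $f_1$ and $f_2$.

Let $E\supseteq H$ be given by Theorem~\ref{thm:general} for $F$, $H$ and $S=\{f_1,f_2\}$. Fields $E\subseteq M_\omega\subseteq M_\infty\subseteq N$ as in the corollary exist by three applications of Zorn's lemma, the second of which uses that $M_\omega$ is smooth. Consider any such fields. Some Hardy field contains $M_\infty\cup S$, so $f_1$ generates a Hardy field over $M_\infty$, and $M_\infty\langle f_1\rangle=\operatorname{Frac}M_\infty\{f_1\}$ is smooth by Lemma~\ref{lem:frac}, because $f_1\in\mathcal C^\infty$. By maximality $f_1\in M_\infty$, while $f_1\notin\mathcal C^\omega\supseteq M_\omega$. So $M_\omega\ne M_\infty$. Finally, $f_2\in N$ by Theorem~\ref{thm:general}, while $f_2\notin\mathcal C^\infty\supseteq M_\infty$. So $M_\infty\ne N$.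
\end{proof}

\begin{thebibliography}{9}

\bibitem{AvdD}
Matthias Aschenbrenner and Lou van den Dries, \emph{Analytic Hardy fields}, arXiv:2311.07352 (2023).

\end{thebibliography}
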